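# Coloring the polarity graphs $ER_q$ with $O(\sqrt q)$ colors

## 1. Squares that sum to zero, and the coloring they define

Fix an odd prime $p$ and suppose we have nonzero squares $\mu_1=\lambda_1^2,\dots,\mu_s=\lambda_s^2$ in $\mathbb F_p$, $s\ge 2$, with
$$\mu_1+\dots+\mu_s=0 .$$
From this relation we build a coloring $\psi$ of the set $\mathbb F_p\times\mathbb F_p^*$ of pairs $(x,w)$ with $w\neq 0$. Throughout, the *residue* of an element of $\mathbb F_p$ is its representative in $\{0,1,\dots,p-1\}$.

**Choice of an index.** This step attaches to each $w$ one of the squares, so that a certain residue is not too close to $p$. For $w\ne 0$ let $u_i(w)\in\{1,\dots,p-1\}$ be the residue of $2\mu_iw$. I claim that some $i$ satisfies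
$$u_i(w)\le\Bigl(1-\frac1s\Bigr)p. \tag{1}$$
If not, write $u_i(w)=p-v_i$; then $0<v_i<p/s$ for every $i$, so $0<\sum_i v_i<p$. Hence $\sum_i u_i(w)\equiv-\sum_i v_i\not\equiv0\pmod p$. But $\sum_i u_i(w)\equiv 2w\sum_i\mu_i=0\pmod p$, a contradiction. Let $i=i(w)$ be the least index satisfying (1). It depends only on $w$.

**A bit.** This step records how $u_i(w)$ is obtained by doubling. Let $W\in\{1,\dots,p-1\}$ be the residue of $\mu_iw$, with $i=i(w)$. Then $2W\equiv u_i(w)\pmod p$, and $2W-u_i(w)$ lies between $2-(p-1)>-p$ and $2(p-1)-1<2p$. A multiple of $p$ in that range is $0$ or $p$, so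
$$2W=u_i(w)+\varepsilon p,\qquad \varepsilon\in\{0,1\}. \tag{2}$$

**A block.** This step localizes $x$. Put $L=\lceil\sqrt{p/s}\,\rceil$ and cut $\{0,\dots,p-1\}$ into $\lceil p/L\rceil$ blocks of at most $L$ consecutive integers. Since $p/L\le p/\sqrt{p/s}=\sqrt{sp}$, there are at most $\lceil\sqrt{sp}\,\rceil$ blocks. Let $\beta$ be the block containing the residue $\widehat x$ of $\lambda_ix$, again with $i=i(w)$.

**The coloring.** Set $\psi(x,w)=(i,\varepsilon,\beta)$. It uses at most $2s\lceil\sqrt{sp}\,\rceil$ colors.

**Example, $p=7$.** The nonzero squares are $1,2,4$, and $1+2+4=0$. Take $\mu=(1,2,4)$, $\lambda=(1,3,2)$, $s=3$. Condition (1) reads $u_i\le 14/3$, that is, $u_i\le4$. Here $L=\lceil\sqrt{7/3}\,\rceil=2$, with blocks $\{0,1\},\{2,3\},\{4,5\},\{6\}$. For $w=1,2,4,5$ the residue of $2w$ is $2,4,1,3$, so $i=1$; the bits are $\varepsilon=0,0,1,1$. For $w=3$ we get $u_1=6$, $u_2=5$, $u_3=3$, so $i=3$; here $W=5$ and $10=3+7$, so $\varepsilon=1$. For $w=6$ we get $u_1=5$, $u_2=3$, so $i=2$, $W=5$, $\varepsilon=1$.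

Look at $w=3$ and the block $\{0,1\}$. Since $\lambda_3=2$, the condition is $2x\in\{0,1\}$, that is, $x\in\{0,4\}$. For this color class $\{(0,3),(4,3)\}$ the expression $w+w'+(x-x')^2$ takes the values $3+3+0=6$ and $3+3+16=22\equiv1$. It is never $0$. If we had used $i=1$ for $w=3$, the block $\{0,1\}$ would have contained $(0,3)$ and $(1,3)$, and $3+3+1=7\equiv0$.

The purpose of $\psi$ is exactly this: two pairs with the same color never satisfy $w+w'+(x-x')^2=0$. That equation turns out to be adjacency in a classical graph, and $\psi$ shows that the graph, which has about $p^2$ vertices, can be properly colored with a constant times $\sqrt p$ colors.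

## 2. The graph $ER_q$ and the order of magnitude of $\chi(ER_q)$

**Definition.** Let $q$ be a prime power. The *Erdős–Rényi orthogonal polarity graph* $ER_q$ has as vertices the points of the projective plane $PG(2,q)$, i.e. the one-dimensional subspaces of $\mathbb F_q^3$, in homogeneous coordinates $(x_0,x_1,x_2)$. Two *distinct* vertices $(x_0,x_1,x_2)$, $(y_0,y_1,y_2)$ are adjacent if and only if
$$x_0y_0+x_1y_1+x_2y_2=0 .$$

There are $q^2+q+1$ vertices. A point orthogonal to itself is called *absolute*; it would carry a loop, but loops are ignored. An *independent set* is a set of pairwise nonadjacent vertices, and $\chi(G)$ is the least number of independent sets into which the vertices of $G$ can be partitioned.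

**Example, $q=2$.** The seven vertices are the nonzero vectors of $\mathbb F_2^3$. The unit vectors $100,010,001$ form a triangle. Further, $011$ is adjacent to $100$, $101$ to $010$, $110$ to $001$, and $111$ is adjacent to $011,101,110$. There are no other edges; for instance $011\cdot101=1$. The absolute points are $011,101,110$. The triangle forces three colors, and three suffice: give $100,101,110$ color 1, give $010,011$ color 2, give $001,111$ color 3. So $\chi(ER_2)=3$.

How fast does $\chi(ER_q)$ grow? The eigenvalue method gives $\chi(ER_q)=\Omega(\sqrt q)$ (we prove a precise form in Section 6). In the other direction, $\chi(ER_{q^2})\le 2q+O(q/\log q)$ whenever $q$ is a power of an odd prime, so for such orders $q^2$ the chromatic number is of the order of the square root of the order. Tait and Timmons, "Independent sets in polarity graphs", arXiv:1601.05058 (2016), is the source of the question for primes: is there an absolute constant $C$ with $\chi(ER_p)\le C\sqrt p$ for all primes $p$? The answer is yes.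

**Theorem 1.** For every prime $p$, $\chi(ER_p)\le 6\lceil\sqrt{3p}\,\rceil+2$. If $p\equiv1\pmod 4$, then $\chi(ER_p)\le 4\lceil\sqrt{2p}\,\rceil+2$.

**Theorem 2.** There is an absolute constant $C$ with $\sqrt q<\chi(ER_q)\le C\sqrt q$ for every prime power $q$. More precisely, let $q=p^n$ with $p$ prime.

* (a) If $p$ is odd and $n=2k+1$: $\chi(ER_q)\le p^k\left(6\lceil\sqrt{3p}\,\rceil+4\right)+2$.
* (b) If $p$ is odd and $n$ is even: $\chi(ER_q)\le 4\sqrt q+2$.
* (c) If $q=2^n$: $\chi(ER_q)\le(4+2\sqrt2)\sqrt q+4\log_2q$.

No claim is made that the constants are optimal. For odd squares, the bound $2\sqrt q+O(\sqrt q/\log q)$ quoted above is better than (b).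

## 3. Adjacency as $w+w'+(x-x')^2=0$ for odd $q$

Let $q$ be odd. We need coordinates in which adjacency becomes the expression of Section 1.

**Step 1 (a better form).** This step replaces the dot product by a form with many isotropic coordinate vectors. Let
$$B'(X,Y)=x_0y_2+x_2y_0-x_1y_1 .$$
Its Gram matrix has rows $(0,0,1),(0,-1,0),(1,0,0)$ and determinant $1$, the same as the identity matrix. Recall the classical fact (e.g. Serre, *A Course in Arithmetic*, Ch. IV, §1.7): over $\mathbb F_q$ with $q$ odd, nondegenerate quadratic forms of equal dimension are isometric if and only if their discriminants agree modulo squares. So some invertible linear map carries the dot product to $B'$. It maps points bijectively to points and respects orthogonality. We may therefore define $ER_q$ using $B'$.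

**Step 2 (affine vertices).** This step treats the $q^2$ points with nonzero first coordinate. Normalize them as $(1,x,y)$. Then $B'((1,x,y),(1,x',y'))=y+y'-xx'$. Complete the square: put $w=2y-x^2$. Since $2$ is invertible, $(x,w)\in\mathbb F_q^2$ parametrizes the affine vertices. We have
$$w+w'=2(y+y')-x^2-x'^2 ,$$
so $y+y'=xx'$ holds if and only if $w+w'=-(x-x')^2$. Distinct vertices $(x,w),(x',w')$ are adjacent if and only if
$$w+w'+(x-x')^2=0. \tag{3}$$
The absolute affine vertices are those with $B'=2y-x^2=w=0$.

**Step 3 (two colors for everything else).** This step reduces the problem to $w\ne0$. The remaining vertices are $(0,1,m)$, $m\in\mathbb F_q$, and $(0,0,1)$.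

* Two vertices $(0,1,m),(0,1,m')$ have $B'=-1\ne0$. So these vertices form an independent set $I_1$.
* If two affine vertices with $w=w'=0$ satisfy (3), then $x=x'$, so they coincide. Hence the affine vertices with $w=0$ are independent. Moreover $B'((0,0,1),Y)=y_0$, so $(0,0,1)$ is adjacent only to vertices with first coordinate $0$. Adding it to the affine vertices with $w=0$ gives an independent set $I_0$.

Therefore
$$\chi(ER_q)\le 2+\bigl(\text{number of colors for }\{(x,w):w\neq0\}\bigr). \tag{4}$$

**Example, $q=3$.** The vertices with $w\ne0$ are $(x,1)$ and $(x,2)$. In the row $w=1$, (3) reads $(x-x')^2=1$, which holds for all $x\neq x'$: a triangle. In the row $w=2$ it reads $(x-x')^2=2$, which never holds. Between the rows it reads $(x-x')^2=0$, i.e. $x=x'$. So the six vertices form a triangle with one pendant vertex at each corner, three colors suffice, and (4) gives $\chi(ER_3)\le5$.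

**Single rows.** The same computation describes any single row when $q=p$ is an odd prime. Vertices $(x,w),(x',w)$ are adjacent iff $(x-x')^2=-2w$. If $-2w$ is not a square, the row is independent. If $-2w=c^2$ with $c\neq0$, the row is the cycle $x,x+c,x+2c,\dots$ of length $p$. In either case three colors suffice for one row; treating all rows separately costs about $3p$ colors. To reach $\sqrt p$ we must handle many rows with one palette.

## 4. Intervals alone, and the rows where they fail

Let $q=p$ be an odd prime. A natural idea is to make (3) impossible by size. Lift everything to integers and arrange that the integer is strictly between $0$ and $p$.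

For $w\ne0$ let $W$ be its residue, $u$ the residue of $2w$, and $2W=u+\varepsilon p$ as in (2). Color $(x,w)$ by $\varepsilon$ and by the block of the residue of $x$, with blocks of $L$ consecutive integers. For two vertices of the same color, let $D$ be the difference of the residues of $x$ and $x'$. Then
$$W+W'-\varepsilon p+D^2=\frac{u+u'}2+D^2 \tag{5}$$
is an integer congruent to $w+w'+(x-x')^2$, and it is at least $1$. If it is also less than $p$, the vertices are nonadjacent. Write $u=p-v$. Then (5) equals $p-\frac{v+v'}2+D^2$, and we want $D^2<\frac{v+v'}2$.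

If all rows had $v\ge p/2$, blocks of length about $\sqrt{p/2}$ would do, and we would be finished with $O(\sqrt p)$ colors. The trouble is in the rows with small $v$. Take $w=w'=-2$ with $p\ge5$. Then $v=4$, and $(x,-2)$ and $(x+2,-2)$ are adjacent because $-4+4=0$. Every block of three or more consecutive integers contains such a pair. So if all rows are treated alike, blocks can have length at most $2$, and there are at least $p/2$ of them.

One can compromise. Fix a threshold $V=p^{2/3}$. There are at most $V$ rows with $v<V$; give each its own three colors, as in Section 3. For the rows with $v\ge V$ use blocks of length $L=\lceil\sqrt V\,\rceil$. Then $D^2\le(L-1)^2<V\le\frac{v+v'}2$, as wanted. The total is at most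
$$3V+2\left\lceil \frac p{\sqrt V}\right\rceil\le 5p^{2/3}+2 ,$$
so $\chi(ER_p)\le5p^{2/3}+4$ by (4). In this bound, lowering $V$ increases the second term and raising it increases the first. To do better, we must do something else about the rows where $2w$ is just below $p$.

The equation has a symmetry that we have not used. For $\lambda\ne0$,
$$\lambda^2w+\lambda^2w'+(\lambda x-\lambda x')^2=\lambda^2\bigl(w+w'+(x-x')^2\bigr), \tag{6}$$
so $(x,w)\mapsto(\lambda x,\lambda^2w)$ preserves (3). We can move a bad row to a good one, provided that we multiply $w$ by a *square*. If $-1$ is a square, multiplying by $-1$ turns "$2w$ just below $p$" into "$2w$ just above $0$". If $p\equiv3\pmod4$, then $-1$ is not a square, and no two nonzero squares sum to $0$. But we do not need a single multiplier that works for all rows. It is enough to have a fixed short list of squares such that for each $w$ *one* of them works, and a zero-sum list has this property: if all the $2\mu_iw$ were just below $p$, that is, small negative numbers, their sum could not be $0$. This is claim (1).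

## 5. The coloring $\psi$ has no bad pair

**Lemma 1.** Let $p$ be an odd prime, and suppose $\mu_1+\dots+\mu_s=0$ in $\mathbb F_p$ with all $\mu_i$ nonzero squares, $s\ge2$. Then there is a map $\psi$ from $\mathbb F_p\times\mathbb F_p^*$ to a set of $2s\lceil\sqrt{sp}\,\rceil$ colors such that, whenever $\psi(x,w)=\psi(x',w')$ (equal pairs allowed), $w+w'+(x-x')^2\neq0$.

*Proof.* Take the $\psi$ of Section 1; the number of colors was counted there. Let $(x,w)$ and $(x',w')$ have the same color $(i,\varepsilon,\beta)$.

**Step 1 (the square term is small).** This step uses the block. Put $D=\widehat x-\widehat{x'}$, the difference of the residues of $\lambda_ix$ and $\lambda_ix'$; the index $i$ is the same for both since it is part of the color. Both residues lie in the block $\beta$, so $|D|\le L-1<\sqrt{p/s}$, because $L=\lceil\sqrt{p/s}\,\rceil$. Hence $0\le D^2<p/s$.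

**Step 2 (an integer strictly between $0$ and $p$).** This step uses the index and the bit. Let $W,W'$ be the residues of $\mu_iw,\mu_iw'$. By (2), with the same $\varepsilon$ for both, the integer
$$Z=W+W'-\varepsilon p+D^2$$
satisfies
$$Z=\frac{u_i(w)+u_i(w')}2+D^2 .$$
Since $u_i(w),u_i(w')\ge1$, we have $Z\ge1$. By (1) and Step 1, $Z<(1-\frac1s)p+\frac ps=p$. So $Z\not\equiv0\pmod p$.

**Step 3 (back to the equation).** This step identifies $Z$ modulo $p$. We have
$$Z\equiv\mu_iw+\mu_iw'+(\lambda_ix-\lambda_ix')^2=\lambda_i^2\bigl(w+w'+(x-x')^2\bigr)\pmod p .$$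
Hence $w+w'+(x-x')^2\ne0$. We never used that the two pairs are different. $\square$

It remains to find short zero-sum lists of squares.

**Corollary.** For every odd prime $p$ such a $\psi$ exists with at most $6\lceil\sqrt{3p}\,\rceil$ colors. If $p\equiv1\pmod4$, it exists with $4\lceil\sqrt{2p}\,\rceil$ colors.

*Proof.* The squares of $\mathbb F_p$, including $0$, number $(p+1)/2$. So the sets $\{1+a^2:a\in\mathbb F_p\}$ and $\{-b^2:b\in\mathbb F_p\}$ each have $(p+1)/2$ elements. Since $2\cdot\frac{p+1}2>p$, they intersect: there are $a,b$ with $1+a^2+b^2=0$. Not both $a,b$ are zero, since $1\ne0$. The nonzero terms among $1,a^2,b^2$ are therefore $s\in\{2,3\}$ nonzero squares with sum $0$. Lemma 1 gives $2s\lceil\sqrt{sp}\,\rceil\le6\lceil\sqrt{3p}\,\rceil$ colors. If $p\equiv1\pmod4$, then $-1$ is a square, and $1+(-1)=0$ is a zero-sum list with $s=2$. $\square$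

**Proof of Theorem 1.** For $p=2$ the graph has $7$ vertices and $6\lceil\sqrt6\,\rceil+2=20$, so the bound is trivial. Let $p$ be odd. Color the vertices $(x,w)$ with $w\ne0$ by the $\psi$ of the Corollary. By (3) and Lemma 1 each color class is independent. Now (4) gives $\chi(ER_p)\le6\lceil\sqrt{3p}\,\rceil+2$, and $\chi(ER_p)\le4\lceil\sqrt{2p}\,\rceil+2$ when $p\equiv1\pmod4$. In particular $\chi(ER_p)\le 6\sqrt{3p}+8=O(\sqrt p)$. $\blacksquare$

The question about primes is answered. The rest proves Theorem 2.

## 6. Eigenvalues and the lower bound $\chi(ER_q)>\sqrt q$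

Let $q$ be any prime power, $N=q^2+q+1$, and let $B$ be the dot product.

**Step 1 (the spectrum).** This step computes the eigenvalues of the orthogonality relation. Let $A$ be the $0/1$ matrix, indexed by points, of the relation $B(X,Y)=0$, with diagonal entry $1$ at absolute points. It is symmetric. The points orthogonal to a given point form a line, so each row sum is $q+1$. Two distinct points correspond to two distinct lines, which meet in exactly one point. Hence the off-diagonal entries of $A^2$ are $1$ and the diagonal entries are $q+1$:
$$A^2=J+qI ,$$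
with $J$ the all-ones matrix. Since $A\mathbf 1=(q+1)\mathbf 1$ and $A$ is symmetric, $A$ preserves $\mathbf 1^\perp$; there $J=0$ and $A^2=q$. So the eigenvalues of $A$ on $\mathbf 1^\perp$ are among $\pm\sqrt q$.

**Step 2 (absolute points).** This step counts the nonzero diagonal entries of $A$. There are $q+1$ absolute points. For $q$ odd, use $B'$: the condition is $2x_0x_2=x_1^2$, with solutions $(1,x,x^2/2)$ for $x\in\mathbb F_q$ and $(0,0,1)$. For $q$ even the condition is $x_0^2+x_1^2+x_2^2=(x_0+x_1+x_2)^2=0$, a line.

**Step 3 (independent sets are small).** This step bounds an independent set $S$ with $|S|=s>0$. In $\mathbf 1_S^TA\mathbf 1_S$ only the absolute points in $S$ contribute, so it is at most $q+1$. On the other hand, write $\mathbf 1_S=\frac sN\mathbf 1+f$ with $f\perp\mathbf 1$ and $|f|^2=s-\frac{s^2}N$. By Step 1,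
$$q+1\ \ge\ \mathbf 1_S^{T}A\mathbf 1_S\ \ge\ \frac{(q+1)s^2}{N}-\sqrt q\left(s-\frac{s^2}{N}\right).$$
Rearranged, $\frac{(q+1+\sqrt q)s^2}N\le\sqrt q\,s+q+1$. Since $N=(q+1)^2-q=(q+1+\sqrt q)(q+1-\sqrt q)$, dividing by $s$ gives
$$s\le\left(\sqrt q+\frac{q+1}{s}\right)(q+1-\sqrt q).$$
If $s\ge q+1$, then $s\le(\sqrt q+1)(q-\sqrt q+1)=q^{3/2}+1$. If $s<q+1$, then $s\le q\le q^{3/2}+1$ trivially.

**Step 4 (conclusion).** This step divides the number of vertices by the largest possible class. Every color class has at most $q^{3/2}+1$ vertices, so
$$\chi(ER_q)\ge\frac{q^2+q+1}{q^{3/2}+1}>\sqrt q ,$$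
because $\sqrt q\,(q^{3/2}+1)=q^2+\sqrt q<q^2+q+1$. $\blacksquare$

## 7. Odd prime powers: parity of degrees, and $\psi$ on the top coefficient

Let $q=p^n$ with $p$ odd. The case $n=1$ of (a) follows from Theorem 1, since $6\lceil\sqrt{3p}\,\rceil+2\le 6\lceil\sqrt{3p}\,\rceil+4+2$. Let $n\ge2$. Adjacency is (3), now over $\mathbb F_q$, and by (4) we must color the vertices with $w\neq0$. The elements of $\mathbb F_q$ will be treated as polynomials over $\mathbb F_p$. A square of a polynomial has even degree, so it cannot cancel something of odd degree.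

**Step 1 (a generator that is a square).** This step chooses the variable of the polynomials. We want multiplication by it to be a symmetry as in (6), so it should be a square. Let $\eta$ generate $\mathbb F_q^*$ and put $\theta=\eta^2$. The order of $\theta$ is
$$\frac{q-1}2=(p^{n/2}-1)\cdot\frac{p^{n/2}+1}2>p^{n/2}-1 .$$
A proper subfield of $\mathbb F_q$ has $p^d$ elements with $d\mid n$, $d<n$, hence $d\le n/2$; its nonzero elements have order at most $p^{n/2}-1$. So $\theta$ lies in no proper subfield and $\mathbb F_q=\mathbb F_p(\theta)$. Every $z\in\mathbb F_q$ is uniquely $z=\sum_{i=0}^{n-1}z_i\theta^i$ with $z_i\in\mathbb F_p$. For $z\neq 0$, the degree $\deg z$ is the largest $i$ with $z_i\ne0$, and that $z_i$ is the leading coefficient.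

**Step 2 (low-degree elements square without reduction).** This step finds a set of differences $x-x'$ whose squares we control. Put $k=\lfloor(n-1)/2\rfloor$ and
$$X=\{z:\deg z\le k\}\cup\{0\}.$$
This is an additive group of order $p^{k+1}$, with $p^{n-k-1}$ cosets. Since $2k\le n-1$, the polynomial square of an element of $X$ has degree at most $n-1$ and needs no reduction. So if $z\in X$ has degree $j$, then $z^2$ has degree exactly $2j$, with leading coefficient $z_j^2$; and for every $z\in X$ the $\theta^{2k}$-coefficient of $z^2$ is $z_k^2$.

**Step 3 (A: the vertices with $\deg w$ odd).** This step uses the parity obstruction. Color $(x,w)$ by the coset $x+X$ and by whether the leading coefficient of $w$ lies in $\{1,\dots,\frac{p-1}2\}$ or in $\{\frac{p+1}2,\dots,p-1\}$. Let $(x,w),(x',w')$ have the same color; equal pairs are allowed. If $\deg w\ne\deg w'$, then $w+w'$ has degree $\max(\deg w,\deg w')$. If the degrees agree, the leading coefficients add to an integer in $[2,p-1]$ or in $[p+1,2p-2]$, not divisible by $p$, so $w+w'$ again has degree $\max(\deg w,\deg w')$. This degree is odd.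 But $x-x'\in X$, so $(x-x')^2$ is $0$ or of even degree by Step 2. Hence $w+w'+(x-x')^2\ne0$. This uses $2p^{n-k-1}$ colors.

**Step 4 (B: the vertices with $\deg w$ even and $\deg w<n-1$).** This step shifts even degrees to odd ones by the symmetry (6). Since $\deg w<n-1$, $\theta w$ has degree $\deg w+1$, which is odd. Give $(x,w)$ the color that (A) gives to $(\eta x,\theta w)$, from a new palette. If two vertices receive the same color, then by Step 3
$$0\ne\theta w+\theta w'+(\eta x-\eta x')^2=\theta\bigl(w+w'+(x-x')^2\bigr),$$
so they are nonadjacent. This uses $2p^{n-k-1}$ colors.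

**Step 5 (proof of (b)).** This step checks that (A) and (B) suffice for even $n$. Let $n=2m$. Then $k=m-1$, $n-k-1=m$, and $n-1$ is odd, so every even degree is less than $n-1$. Thus (A) and (B) cover all $w\ne0$ with $4p^m=4\sqrt q$ colors, and (4) gives $\chi(ER_q)\le4\sqrt q+2$. For example, for $q=9$ we have $k=0$, $X=\mathbb F_3$, three cosets, six colors for $\deg w=1$ and six for $\deg w=0$, hence $\chi(ER_9)\le14$.

**Step 6 (C: the vertices with $\deg w=n-1$ when $n=2k+1$).** This step handles the one even degree that (B) misses. For $\deg w=n-1=2k$, multiplication by $\theta$ would produce $\theta^n$, which must be reduced. Here we use Section 5 on the top coefficients. Color $(x,w)$ by the coset $x+X$ together with $\psi(x_k,w_{2k})$, where $\psi$ is from the Corollary; this is defined since $w_{2k}\ne0$. For two vertices of the same color, $x-x'\in X$, so by Step 2 the $\theta^{2k}$-coefficient of $w+w'+(x-x')^2$ is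
$$w_{2k}+w'_{2k}+(x_k-x'_k)^2 .$$
This is nonzero by Lemma 1. The two vertices may be distinct while $(x_k,w_{2k})=(x'_k,w'_{2k})$, which is why Lemma 1 allows equal pairs. So the vertices are nonadjacent. Since $n-k-1=k$, this uses at most $p^k\cdot6\lceil\sqrt{3p}\,\rceil$ colors.

**Step 7 (proof of (a)).** This step adds up the palettes for $n=2k+1$. The steps (A) and (B) use $2p^k$ colors each, (C) uses at most $p^k\cdot6\lceil\sqrt{3p}\,\rceil$, and (4) adds $2$:
$$\chi(ER_q)\le p^k\left(6\lceil\sqrt{3p}\,\rceil+4\right)+2 .\qquad\blacksquare$$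

## 8. Characteristic two: trace functionals and isotropic subspaces

Let $q=2^n$. Completing the square as in Section 3 is impossible: there $w=2y-x^2$ would not involve $y$. We keep the form $y+y'=xx'$ and separate the two sides by a linear functional.

Recall what we need. The absolute trace $\mathrm{Tr}(z)=z+z^2+z^4+\dots+z^{2^{n-1}}$ is an $\mathbb F_2$-linear map $\mathbb F_q\to\mathbb F_2$ with $\mathrm{Tr}(z^2)=\mathrm{Tr}(z)$, and the form $(z,z')\mapsto\mathrm{Tr}(zz')$ is nondegenerate. A bilinear form $b$ is *alternating* if $b(x,x)=0$ for all $x$. A nondegenerate alternating form lives on an even-dimensional space, and any two of equal dimension over the same field are isometric. The *radical* of a form on $K$ is $\{r\in K:b(r,K)=0\}$. A subspace $U$ is *totally isotropic* if $b(u,u')=0$ for all $u,u'\in U$.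

**Step 1 (coordinates).** This step splits off two independent sets and puts adjacency in a simple form. Let $B$ be the dot product and $e=(1,1,1)$, so $B(e,e)=1$. On $e^\perp=\{x_0+x_1+x_2=0\}$ we have $B(u,u)=(u_0+u_1+u_2)^2=0$, so $B|_{e^\perp}$ is alternating. Since $e\notin e^\perp$, we have an orthogonal sum $\mathbb F_q^3=\langle e\rangle\oplus e^\perp$, and $B|_{e^\perp}$ is nondegenerate because $B$ is. Take $f=(1,1,0)$, $g=(0,1,1)$: a basis of $e^\perp$ with $B(f,g)=1$. The points fall into three groups.

* The points of $e^\perp$. Two distinct ones are spanned by linearly independent $u,v$ in a $2$-dimensional space with a nondegenerate alternating form, so $B(u,v)\ne0$. They form an independent set.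
* The points $e+\beta g$. Any two have $B=1$. They form an independent set.
* The points $e+\alpha f+\beta g$ with $\alpha\ne0$. Put $x=1/\alpha\in\mathbb F_q^*$ and $y=\beta/\alpha\in\mathbb F_q$. Then $B=1+\alpha\beta'+\alpha'\beta=1+\alpha\alpha'(y+y')$, so distinct ones are adjacent if and only if
$$y+y'=xx'. \tag{7}$$

So it suffices to color $\mathbb F_q^*\times\mathbb F_q$ with respect to (7) and add $2$ colors.

**What a functional would have to do.** Suppose we color by the value of $\mathrm{Tr}(\mu y)$ for some $\mu$. Then for equal colors $\mathrm{Tr}(\mu(y+y'))=0$, and (7) fails as soon as $\mathrm{Tr}(\mu xx')=1$. So we want to cover the $x$'s by sets on which $\mathrm{Tr}(\mu xx')=1$ for all pairs. The pair $x=x'$ must be included, since two vertices may share $x$ and differ in $y$. The next lemma says how many such sets are needed.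

**Lemma 2.** Let $V$ be a $d$-dimensional $\mathbb F_2$-space with a symmetric bilinear form $b$, and let $S=\{x\in V:b(x,x)=1\}$. Then $S$ is a union of at most $2^{d/2}+2$ sets on each of which $b(x,x')=1$ for all $x,x'$ (including $x=x'$).

**Example.** Let $V=\mathbb F_2^2$ with the dot product. Then $S=\{10,01\}$ and $10\cdot01=0$, so two sets are needed; the lemma allows $2+2=4$.

*Proof of Lemma 2.* If $S=\emptyset$ there is nothing to do; assume $S\ne\emptyset$.

**Step L1 (structure of $S$).** This step shows that $S$ is a coset. Since $b(x+x',x+x')=b(x,x)+b(x',x')+2b(x,x')$ and $2=0$, the map $x\mapsto b(x,x)$ is linear. It is not zero. Let $K$ be its kernel; then $\dim K=d-1$, $S=x_0+K$ for any $x_0\in S$, and $b|_K$ is alternating. Let $R$ be the radical of $b|_K$ and choose $N$ with $K=R\oplus N$. If $\nu\in N$ is orthogonal to $N$, it is also orthogonal to $R$, hence to $K$, so $\nu\in R\cap N=0$. Thus $b|_N$ is nondegenerate alternating, and $\dim N=2t$ for some $t\ge0$.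

**Step L2 (a good base point).** This step makes $x_0$ orthogonal to as much of $K$ as possible. Since $b|_N$ is nondegenerate, there is $\nu\in N$ with $b(\nu,\cdot)=b(x_0,\cdot)$ on $N$. Then $x_0+\nu\in x_0+K=S$ and $b(x_0+\nu,\cdot)=0$ on $N$. Replace $x_0$ by $x_0+\nu$; now $b(x_0,N)=0$. On $R$ we cannot do this, since $R$ is orthogonal to all of $K$. So let $R_0=\{r\in R:b(x_0,r)=0\}$, which has index at most $2$ in $R$, and let $T\subset R$ be a set of coset representatives of $R/R_0$; $|T|\le2$.

**Step L3 (covering $N$ by isotropic subspaces).** This step provides the pieces. If $t\ge1$, consider $\mathbb F_{2^t}^2$ with the form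
$$\bigl((\alpha,\beta),(\alpha',\beta')\bigr)\mapsto\mathrm{Tr}(\alpha\beta'+\alpha'\beta),$$
where $\mathrm{Tr}$ is the trace $\mathbb F_{2^t}\to\mathbb F_2$. It is alternating, since $\alpha\beta+\alpha\beta=0$, and nondegenerate, since the trace form is. It has dimension $2t$ over $\mathbb F_2$, so $N$ is isometric to it. The $2^t+1$ one-dimensional $\mathbb F_{2^t}$-subspaces cover $\mathbb F_{2^t}^2$. Each is totally isotropic: for $(c\alpha,c\beta)$ and $(c'\alpha,c'\beta)$ the form is $\mathrm{Tr}(cc'\alpha\beta+cc'\alpha\beta)=0$. Transported to $N$, they give totally isotropic $\mathbb F_2$-subspaces $U_j$ covering $N$. If $t=0$, take the single subspace $U_1=\{0\}$. In all cases there are at most $2^t+1$ of them.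

**Step L4 (the sets).** This step verifies the required property. The sets $x_0+\tau+R_0+U_j$ with $\tau\in T$ cover $x_0+R+N=x_0+K=S$. For $\rho,\rho'\in R_0$ and $u,u'\in U_j$, expand
$$b(x_0+\tau+\rho+u,\;x_0+\tau+\rho'+u').$$
It equals $b(x_0+\tau,x_0+\tau)$ plus the three terms $b(x_0+\tau,\rho'+u')$, $b(\rho+u,x_0+\tau)$ and $b(\rho+u,\rho'+u')$. These three vanish: $b(x_0,R_0)=0$ and $b(x_0,N)=0$; the elements $\tau,\rho,\rho'$ lie in the radical of $b|_K$, hence are orthogonal to all of $K$; and $b(u,u')=0$. Finally $x_0+\tau\in x_0+K=S$, so $b(x_0+\tau,x_0+\tau)=1$.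

**Step L5 (the count).** This step bounds the number of sets, which is at most $|T|(2^t+1)$. If $|T|=1$, then $2t\le\dim K=d-1$ and the number is at most $2^{(d-1)/2}+1\le2^{d/2}+2$. If $|T|=2$, then $R\ne R_0$, so $\dim R\ge1$ and $2t\le d-2$; the number is at most $2(2^{(d-2)/2}+1)=2^{d/2}+2$. $\square$

In the example above, $x_0=10$, $K=R=\{00,11\}$, $N=0$, and $b(x_0,11)=1$, so $R_0=0$ and $|T|=2$: the proof produces the two singletons.

**Step 2 (partition of $\mathbb F_q^*$).** This step chooses the multiplier $\mu$, depending on $x$, so that Lemma 2 applies. By Lemma 2 we want $\mathrm{Tr}(\mu x^2)=1$; with $\mu=\lambda^2$ this is the linear condition $\mathrm{Tr}(\lambda x)=1$. One $\lambda$ does not serve all $x$, so we use a basis. Let $\lambda_1,\dots,\lambda_n$ be a basis of $\mathbb F_q$ over $\mathbb F_2$ and, for $1\le i\le n$,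
$$V_i=\{x:\mathrm{Tr}(\lambda_jx)=0\ \text{for all } j<i\},\qquad S_i=\{x\in V_i:\mathrm{Tr}(\lambda_ix)=1\}.$$
By nondegeneracy of the trace form, $x\mapsto(\mathrm{Tr}(\lambda_1x),\dots,\mathrm{Tr}(\lambda_nx))$ is an injective linear map $\mathbb F_q\to\mathbb F_2^n$, hence bijective. So $\dim V_i=n-i+1$, and $S_i$ consists of the $x$ whose first nonzero coordinate is the $i$-th. Thus $S_1,\dots,S_n$ partition $\mathbb F_q^*$. On $V_i$ take the symmetric bilinear form $b_i(x,x')=\mathrm{Tr}(\lambda_i^2xx')$. Then $b_i(x,x)=\mathrm{Tr}((\lambda_ix)^2)=\mathrm{Tr}(\lambda_ix)$, so $S_i=\{x\in V_i:b_i(x,x)=1\}$, and Lemma 2 applies with $d=n-i+1$.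

**Step 3 (the coloring).** This step defines the coloring and checks it against (7). Color $(x,y)$ with $x\in S_i$ by $i$, by a set of Lemma 2 containing $x$ (one fixed choice for each $x$), and by $\mathrm{Tr}(\lambda_i^2y)$. For two vertices of the same color, $\mathrm{Tr}(\lambda_i^2(y+y'))=0$ while $\mathrm{Tr}(\lambda_i^2xx')=b_i(x,x')=1$. So $y+y'\ne xx'$, and they are nonadjacent.

**Step 4 (proof of (c)).** This step counts colors. As $i$ runs from $1$ to $n$, $d=n-i+1$ runs over $1,\dots,n$, so the number of colors is at most
$$\sum_{d=1}^n2\left(2^{d/2}+2\right)=2\cdot\frac{\sqrt2\,(2^{n/2}-1)}{\sqrt2-1}+4n=(4+2\sqrt2)(\sqrt q-1)+4n ,$$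
using $\frac{2\sqrt2}{\sqrt2-1}=2\sqrt2(\sqrt2+1)=4+2\sqrt2$. Adding the $2$ colors of Step 1, and noting $2<4+2\sqrt2$, we get at most $(4+2\sqrt2)\sqrt q+4n=(4+2\sqrt2)\sqrt q+4\log_2q$. $\blacksquare$

**Step 5 (the absolute constant in Theorem 2).** This step puts (a), (b), (c) together. In (a), $\lceil\sqrt{3p}\,\rceil\le\sqrt{3p}+1$ and $p^k\sqrt p=\sqrt q$, so
$$\chi(ER_q)\le6\sqrt3\,\sqrt q+10p^k+2\le(6\sqrt3+12)\sqrt q ,$$
since $p^k\le\sqrt q$ and $1\le\sqrt q$. In (b), $\chi(ER_q)\le4\sqrt q+2\le6\sqrt q$. In (c), $2^r>r$ for all real $r\ge0$, so $n/2<2^{n/2}=\sqrt q$, hence $4n<8\sqrt q$ and $\chi(ER_q)\le(12+2\sqrt2)\sqrt q$. So $C=6\sqrt3+12$ serves for every prime power $q$. With the lower bound of Section 6 we have $\sqrt q<\chi(ER_q)\le C\sqrt q$, which completes the proof of Theorem 2: $\chi(ER_q)=\Theta(\sqrt q)$ over all prime powers $q$. $\blacksquare$
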